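# Invariant measures, traces, and the essential $\mathrm C^*$-algebra of an étale groupoid

## 1. A sequence with two limits

Let $X=\mathbb N\cup\{\infty\}$ be the one-point compactification of $\mathbb N$, and adjoin a second point at infinity: $G=X\sqcup\{\gamma\}$. The points $n\in\mathbb N$ are isolated. A neighborhood of $\infty$ is a set containing $\infty$ and all but finitely many $n$, and a neighborhood of $\gamma$ is a set containing $\gamma$ and all but finitely many $n$. The sequence $1,2,3,\dots$ converges to both $\infty$ and $\gamma$, so $G$ is not Hausdorff.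

View $G$ as a bundle of groups over $X$. Over $n$ sits the trivial group $\{n\}$, and over $\infty$ sits the two-element group $\{\infty,\gamma\}$ with unit $\infty$ and $\gamma^2=\infty$. The two open sets $X$ and $U'=\mathbb N\cup\{\gamma\}$ cover $G$, and each is mapped homeomorphically onto $X$ by the bundle projection. The natural space of functions on $G$ is therefore the sum of $C(X)$ (functions on $X$, extended by $0$ at $\gamma$) and $C(U')$ (functions on $U'$, extended by $0$ at $\infty$). Put $1=1_X$ and $u=1_{U'}$. We multiply by convolution in each fiber. Then $u^2=1$: at $n$ the value is $1$, at $\infty$ it is $u(\gamma)u(\gamma)=1$, and at $\gamma$ it is $2u(\infty)u(\gamma)=0$. A function in $C(U')$ is $hu$ with $h\in C(X)$.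

Let $e=\frac12(1-u)$. As a function, $e$ is $\frac12$ at $\infty$, $-\frac12$ at $\gamma$, and $0$ at every $n$. It is a projection, and $he=h(\infty)e$ for $h\in C(X)$. So $hu=h-2he=h-2h(\infty)e$, and the whole algebra is $C(X)+\mathbb Ce$. The map
$$h+ce\longmapsto\big(h,\;h(\infty)+c\big)\in C(X)\oplus\mathbb C$$
is a $*$-isomorphism: the product of $h+ce$ and $h'+c'e$ is $hh'+(ch'(\infty)+c'h(\infty)+cc')e$, whose second coordinate is $(h(\infty)+c)(h'(\infty)+c')$. So the algebra is already a $\mathrm C^*$-algebra.

Now take the measure $\delta_\infty$ on $X$ and ask for the traces on this algebra that restrict to $h\mapsto h(\infty)$ on $C(X)$. Such a functional is determined by $p=\tau(e)$. In the coordinates $(h,z)$, where $z=h(\infty)+c$, it reads $(1-p)h(\infty)+pz$, so it is positive exactly when $0\le p\le1$. Two values of $p$ have a simple description. The functional $f\mapsto f(\infty)$, which reads off the value at the unit, has $p=\frac12$. The functional $f\mapsto f(\infty)+f(\gamma)$, which sums over the group at infinity, has $p=0$.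

The element $e$ is nonzero, but it vanishes at every $n$: from the dense open set $\mathbb N$ it cannot be seen. The *essential* $\mathrm C^*$-algebra, defined precisely below, is the quotient in which such elements are set to $0$. Here the quotient is $C(X)$. The trace with $p=\frac12$ does not pass to the quotient, but the one with $p=0$ does. So $\delta_\infty$ does extend to a trace on the essential algebra, by an extension other than the first one that comes to mind.

Is there always such another choice? The question was posed by Alistair Miller and Eduardo Scarparo, "Invariant measures and traces on groupoid $\mathrm C^*$-algebras", arXiv:2603.04020 (2026), and it is the subject of this talk.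

## 2. Étale groupoids, their three $\mathrm C^*$-algebras, and traces

**Definition (étale groupoid, bisection).** An étale groupoid is a topological groupoid $G$ whose unit space $X=G^0$ is open, locally compact and Hausdorff, and whose range and source maps $r,s\colon G\to X$ are local homeomorphisms. $G$ need not be Hausdorff. An open bisection is an open $U\subset G$ on which $r$ and $s$ are injective, hence homeomorphisms onto open subsets of $X$. We write $\theta_U=r\circ(s|_U)^{-1}\colon s(U)\to r(U)$. For $x\in X$ put $G_x=s^{-1}(x)$, $G^x=r^{-1}(x)$; the isotropy group is $G_x^x=G_x\cap G^x$.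

In Section 1, $X$ and $U'$ are open bisections, and $\theta_{U'}=\mathrm{id}_X$.

**Definition (twist).** We view a twist as a Fell line bundle: a locally trivial complex line bundle $\mathcal L$ over $G$ with normed fibers $\mathcal L_g$, continuous associative products $\mathcal L_g\times\mathcal L_h\to\mathcal L_{gh}$ with $|zw|=|z||w|$, a conjugate-linear involution $\mathcal L_g\to\mathcal L_{g^{-1}}$, and $\mathcal L_x=\mathbb C$ for $x\in X$, with $z^*z=|z|^2\in\mathcal L_{s(g)}=\mathbb C$ for $z\in\mathcal L_g$. The trivial twist is $G\times\mathbb C$, whose sections are functions.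

A small nontrivial example: let $G=(\mathbb Z/2)^2$, a group, with one unit. In $M_2(\mathbb C)$ let $\sigma=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $\omega=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$, and let $\mathcal L_{(i,j)}=\mathbb C\,\sigma^i\omega^j$. Since $\sigma\omega=-\omega\sigma$ and $\sigma^2=\omega^2=1$, products of these lines are again such lines. The four lines span $M_2(\mathbb C)$. So an abelian group with a twist can give a noncommutative algebra.

Let $C_c(G,\mathcal L)$ be the span of the spaces $C_c(U,\mathcal L)$, $U$ an open bisection, each section extended by $0$. (If $G$ is not Hausdorff, such an extension need not be continuous on $G$; see $u$ in Section 1.) The operations are $(cc')(g)=\sum_{hk=g}c(h)c'(k)$ and $c^*(g)=c(g^{-1})^*$. For $f\in C_0(X)$ and $b,b_1,b_2\in C_c(U,\mathcal L)$ they give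
$$(fb)(g)=f(r(g))b(g),\quad (bf)(g)=b(g)f(s(g)),\quad b_2^*b_1\in C_c(s(U)),\quad (b^*b)(s(g))=|b(g)|^2,\quad b^*fb=(f\circ\theta_U)\,b^*b .$$
The full algebra $\mathrm C^*(G,\mathcal L)$ is the completion for the largest $\mathrm C^*$-seminorm on $C_c(G,\mathcal L)$. That seminorm is finite because $\|b\|^2=\|b^*b\|\le\|b^*b\|_\infty$ for $b\in C_c(U,\mathcal L)$. For the trivial twist, $x\in X$ has the regular representation on $\ell^2(G_x)$,
$$\lambda_x(f)\delta_g=\sum_{h\in G_{r(g)}}f(h)\,\delta_{hg},$$
and the reduced algebra $\mathrm C^*_r(G)$ is the completion for $\sup_x\|\lambda_x(\cdot)\|$. The twisted case is analogous, on $\bigoplus_{g\in G_x}\mathcal L_g$. The map $c\mapsto c|_X$ extends to a contraction $E$ from the reduced algebra to the bounded Borel functions on $X$, with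
$$E(a)(x)=\langle\delta_x,\lambda_x(a)\delta_x\rangle,\qquad E(a^*a)(x)=\|\lambda_x(a)\delta_x\|^2,\qquad E(c^*c)(x)=\sum_{g\in G_x}|c(g)|^2\ \ (c\in C_c(G,\mathcal L)).\tag{1}$$
Inner products are linear in the second variable.

**Definition (essential algebra).** Let $E_L(a)$ be the class of $E(a)$ modulo bounded Borel functions supported on a meagre set, and
$$J_{\mathrm{sing}}=\{a\in\mathrm C^*_r(G,\mathcal L):E_L(a^*a)=0\},\qquad \mathrm C^*_{\mathrm{ess}}(G,\mathcal L)=\mathrm C^*_r(G,\mathcal L)/J_{\mathrm{sing}} .\tag{2}$$
This is the essential $\mathrm C^*$-algebra in the sense of Kwaśniewski and Meyer.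

In Section 1, $E((h+ce)^*(h+ce))(n)=|h(n)|^2$, and the meagre subsets of $X$ are $\emptyset$ and $\{\infty\}$. So $J_{\mathrm{sing}}=\mathbb Ce$ and the quotient is $C(X)$, as announced. In general $C_0(X)$ embeds in $\mathrm C^*_{\mathrm{ess}}(G,\mathcal L)$: if $f\in C_0(X)\cap J_{\mathrm{sing}}$, then the open set $\{f\ne0\}$ is meagre, hence empty by Baire's theorem.

**Definition (trace, invariant measure).** A trace on a $\mathrm C^*$-algebra $A$ is a positive linear functional $\tau$ on the Pedersen ideal $\mathrm{Ped}(A)$, the least dense two-sided ideal, with $\tau(xy)=\tau(yx)$. It may be unbounded. A Radon measure $\mu$ on $X$ is invariant if $\mu(r(U))=\mu(s(U))$ for every open bisection $U$. A trace $\tau$ extends $\mu$ if $\tau(f)=\int f\,d\mu$ for $f\in C_c(X)$.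

For $A=C_0(X)$ the Pedersen ideal is $C_c(X)$, and traces are Radon measures. For the compact operators on $\ell^2$ it is the ideal of finite-rank operators, and the usual trace is an unbounded example. If $A$ is unital, then $\mathrm{Ped}(A)=A$ and a trace is a bounded positive functional.

Three facts frame the question. Every trace on $\mathrm C^*(G,\mathcal L)$ restricts to an invariant Radon measure. Every invariant Radon measure has a canonical extension to a trace on $\mathrm C^*_r(G,\mathcal L)$, hence also to one on $\mathrm C^*(G,\mathcal L)$. This canonical trace need not vanish on $J_{\mathrm{sing}}$, as the case $p=\frac12$ of Section 1 shows. Does every invariant Radon measure extend to a trace on $\mathrm C^*_{\mathrm{ess}}(G,\mathcal L)$? The answer is no.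

**Theorem 1.** *There is a second countable étale groupoid $G$ with $G^0=\mathbb N\cup\{\infty\}$ (one-point compactification), with trivial isotropy at every $n\in\mathbb N$, such that $\delta_\infty$ is $G$-invariant but $\mathrm C^*_{\mathrm{ess}}(G)$ (trivial twist) has no tracial state. Hence $\delta_\infty$ has no extension to a trace on $\mathrm C^*_{\mathrm{ess}}(G)$.*

Sections 3–7 prove this. Sections 8–11 treat four complements that are not needed for the answer: a description of all extensions, two sufficient conditions, and a twisted counterexample with abelian isotropy.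

## 3. A pair groupoid compactified by a group

We enlarge the example of Section 1 in two ways: an arbitrary group sits at infinity, and all points of the sequence are joined into one orbit. Let a countable group $\Gamma$ act on a countably infinite set $D$, and put
$$G=G_{\Gamma,D}=(D\times D)\sqcup\Gamma,\qquad X=G^0=D\cup\{\infty\}.$$
This is the disjoint union of the pair groupoid on $D$, with $s(d,d')=d'$, $r(d,d')=d$, $(d,d')(d',d'')=(d,d'')$ and $(d,d)$ identified with $d$, and the group $\Gamma$, whose unit $1$ is identified with $\infty$. As a base of the topology take the singletons $\{(d,d')\}$ and the sets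
$$N_F(\gamma)=\{\gamma\}\cup\{(\gamma d,d):d\in D\setminus F\},\qquad\gamma\in\Gamma,\ F\subset D\text{ finite.}$$
Thus $\gamma$ is the limit of the arrows $d\mapsto\gamma d$ as $d\to\infty$. If $\gamma$ and $\gamma'$ agree on infinitely many points of $D$, they cannot be separated.

**Step 1 (this is an étale groupoid).** The sets form a base: $N_F(\gamma)\cap N_{F'}(\gamma)=N_{F\cup F'}(\gamma)$, and for $\gamma\neq\gamma'$ the set $N_F(\gamma)\cap N_{F'}(\gamma')$ consists of points of $D\times D$, which are isolated. The unit space is $N_\emptyset(1)$, so it is open. Its neighborhoods of $\infty$ are the sets containing some $N_F(1)=X\setminus F$, so $X$ is the one-point compactification of $D$. The map $s$ sends $N_F(\gamma)$ bijectively onto $X\setminus F$ and matches the neighborhoods $N_{F'}(\gamma)$, $F'\supset F$, of $\gamma$ with the neighborhoods $X\setminus F'$ of $\infty$. So it is a homeomorphism there, and likewise $r\colon N_F(\gamma)\to X\setminus\gamma F$. Hence $r$ and $s$ are local homeomorphisms.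

Inversion is continuous because $N_F(\gamma)^{-1}=N_{\gamma F}(\gamma^{-1})$: with $e=\gamma d$, the inverse of $(\gamma d,d)$ is $(\gamma^{-1}e,e)$. For multiplication, composable pairs in $D\times D$ are isolated, and an element of $\Gamma$ is composable only with elements of $\Gamma$. At a pair $(\gamma,\gamma')$ we use $N_{\gamma'F}(\gamma)N_F(\gamma')\subseteq N_F(\gamma\gamma')$: a composable pair of arrows is $(\gamma\gamma'd,\gamma'd)$, $(\gamma'd,d)$ with $d\notin F$, and its product $(\gamma\gamma'd,d)$ lies in $N_F(\gamma\gamma')$. The base is countable, so $G$ is a second countable étale groupoid. Its isotropy is trivial at each $d\in D$ and equals $\Gamma$ at $\infty$.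

**Step 2 (the measure).** The measure $\delta_\infty$ is invariant, because for an open bisection $U$ we have $\infty\in s(U)\iff U\cap\Gamma\ne\emptyset\iff\infty\in r(U)$.

## 4. The essential algebra on $\ell^2(D)$

**Step 3 (the essential algebra is the image of one representation).** Let $d\in D$. Then $G_d=D\times\{d\}$, and
$$\lambda_d(f)\delta_{(d',d)}=\sum_{d''\in D}f(d'',d')\,\delta_{(d'',d)} .$$
Under $\ell^2(G_d)\cong\ell^2(D)$, $\delta_{(d',d)}\mapsto\delta_{d'}$, every $\lambda_d$ becomes the same representation $\lambda$, with $\lambda(f)\delta_{d'}=\sum_{d''}f(d'',d')\delta_{d''}$. A nowhere dense set contains no isolated point, and $\infty$ is not isolated, so the meagre subsets of $X$ are exactly $\emptyset$ and $\{\infty\}$. By (1),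
$$J_{\mathrm{sing}}=\{a:E(a^*a)(d)=0\ \ \forall d\in D\}=\{a:\lambda(a)\delta_d=0\ \ \forall d\in D\}=\ker\lambda .$$
Therefore $\mathrm C^*_{\mathrm{ess}}(G)\cong B:=\lambda(\mathrm C^*_r(G))\subset\mathcal B(\ell^2D)$.

**Step 4 (the group acts by permutation matrices in $B$).** The set $N_\emptyset(\gamma)\cong X$ is a compact open bisection, so $u_\gamma:=1_{N_\emptyset(\gamma)}\in C_c(G)$, and $\lambda(u_\gamma)\delta_{d}=\delta_{\gamma d}$. That is, $\lambda(u_\gamma)=\pi(\gamma)$ for the permutation representation $\pi$ of $\Gamma$ on $\ell^2(D)$. So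
$$\mathrm C^*_\pi(\Gamma):=\overline{\mathrm{span}}\,\pi(\Gamma)\subseteq B\quad\text{with the same unit.}\tag{3}$$
In particular, if $\mathrm C^*_\pi(\Gamma)$ has no tracial state, then neither does $B\cong\mathrm C^*_{\mathrm{ess}}(G)$. Theorem 1 needs no more than this. The next proposition says exactly how much room there is for an extension, and it helps in choosing $(\Gamma,D)$.

**Proposition A.** *The measure $\delta_\infty$ extends to a trace on $\mathrm C^*_{\mathrm{ess}}(G_{\Gamma,D})$ if and only if the image of $\mathrm C^*_\pi(\Gamma)$ in the Calkin algebra of $\ell^2(D)$ has a tracial state.*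

*Proof.* **Spanning set.** We first show that $C_c(G)$ is spanned by the functions $1_{\{(d,d')\}}$ and $u_\gamma h$ with $\gamma\in\Gamma$, $h\in C(X)$. These functions clearly lie in $C_c(G)$. Let $f\in C_c(U)$, $U$ an open bisection. All of $\Gamma$ has source $\infty$, so $U\cap\Gamma$ has at most one point. If it is empty, $U$ is discrete and $f$ has finite support in $D\times D$. If $U\cap\Gamma=\{\gamma\}$, choose a finite $F$ with $N_F(\gamma)\subset U$. This set is open, and it is compact (homeomorphic to $X\setminus F$), hence closed in the Hausdorff space $U$. So $f1_{U\setminus N_F(\gamma)}$ has compact support in a discrete set, that is, finite support in $D\times D$. And $f1_{N_F(\gamma)}=u_\gamma h$, where $h=f\circ(s|_U)^{-1}$ on the clopen set $X\setminus F$ and $h=0$ on $F$.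

**Structure of $B$.** Let $\mathcal K=\mathcal K(\ell^2D)$. The operator $\lambda(1_{\{(d,d')\}})$ is a matrix unit. For $h\in C(X)$, $\lambda(h)$ is the diagonal operator with entries $h(d)$, which lies in $h(\infty)1+c_0(D)\subset\mathbb C1+\mathcal K$. So $B$ contains $\mathcal K$ and $\pi(\Gamma)$ and is contained in the $\mathrm C^*$-algebra $\mathcal K+\mathrm C^*_\pi(\Gamma)$. Hence $B=\mathcal K+\mathrm C^*_\pi(\Gamma)$, and $B/\mathcal K$ is the image of $\mathrm C_\pi^*(\Gamma)$ in the Calkin algebra.

**The two directions.** A trace $\tau$ on $B$ extending $\delta_\infty$ is bounded with $\tau(1)=1$, since $B$ is unital. It takes equal values on all rank-one diagonal matrix units $e_{dd}$, and any finite sum of these has trace at most $1$, so $\tau(e_{dd})=0$. For $d\ne d'$ we have $\tau(e_{dd'})=\tau(e_{dd}e_{dd'})=\tau(e_{dd'}e_{dd})=0$. So $\tau$ vanishes on $\mathcal K$ and induces a tracial state on $B/\mathcal K$. Conversely, a tracial state on $B/\mathcal K$ pulls back to a tracial state $\tau$ on $B$, and $\tau(\lambda(h))=h(\infty)$ because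 $\lambda(h)-h(\infty)1\in\mathcal K$. $\square$

## 5. Candidate traces, and where each one fails

Section 1 suggests two candidates on $C_c(G_{\Gamma,D})$: the canonical one, $f\mapsto f(1)$ with $1\in\Gamma$, and the one that sums over the isotropy, $f\mapsto\sum_{\gamma\in\Gamma}f(\gamma)$.

**Finite $\Gamma$.** Summing over the isotropy works. The set $D$ has infinitely many (finite) orbits. Let $\xi_i$ be the normalized indicator function of the $i$-th orbit. Then $\pi(\gamma)\xi_i=\xi_i$ and $\xi_i\to0$ weakly, so a limit of the vector states $\langle\xi_i,\cdot\,\xi_i\rangle$ along a nonprincipal ultrafilter is a state on $B$ that vanishes on $\mathcal K$ and is a character on $\mathrm C_\pi^*(\Gamma)$ with $\pi(\gamma)\mapsto1$. It is a tracial state, and by Proposition A it extends $\delta_\infty$. Section 9 shows that the same candidate works whenever $\Gamma$ is amenable.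

**The free group acting on itself.** Let $\mathbb F$ be the free group on $a,b$, let $\Gamma=D=\mathbb F$ with left translation, so that $\pi$ is the left regular representation, and let $\Lambda=\frac14\big(\pi(a)+\pi(a)^*+\pi(b)+\pi(b)^*\big)$. We shall see in Lemma B that $\|\Lambda\|<1$. A state on $B$ with $\pi(\gamma)\mapsto1$ for all $\gamma$ would send $\Lambda$ to $1$, which is impossible. So summing over the isotropy fails. But now the canonical candidate works: $\langle\delta_1,\cdot\,\delta_1\rangle$ is a tracial state on $\mathrm C^*_\pi(\mathbb F)$, and $\mathrm C^*_\pi(\mathbb F)\cap\mathcal K=0$. To see the latter, let $T$ be in the intersection. It commutes with right translations, so $\|T\delta_w\|=\|T\delta_1\|$ for all $w$, while $\|T\delta_w\|\to0$ as $w\to\infty$ because $T$ is compact. Hence $T=0$, and Proposition A applies.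

**Ultrafilters.** A third attempt always produces a state on $B$. Let $\mathcal U$ be a nonprincipal ultrafilter on $D$ and $\varphi(T)=\lim_{d\to\mathcal U}\langle\delta_d,T\delta_d\rangle$. Then $\varphi(\lambda(h))=h(\infty)$, and $\varphi(\pi(\gamma))$ is $1$ if $\mathrm{Fix}(\gamma)\in\mathcal U$ and $0$ otherwise. The difficulty is traciality. Since $\mathrm{Fix}(\gamma'\gamma\gamma'^{-1})=\gamma'\,\mathrm{Fix}(\gamma)$, the state $\varphi$ is tracial on $\mathrm C^*_\pi(\Gamma)$ only if, for all $\gamma,\gamma'$, either both or neither of $\mathrm{Fix}(\gamma)$ and $\gamma'\,\mathrm{Fix}(\gamma)$ belong to $\mathcal U$. One would like to average $\varphi$ over $\Gamma$ to repair this, and for that one needs an invariant mean.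

The last attempt shows what a counterexample should look like. If the projection $P_Y$ onto $\ell^2(Y)$ lies in $\mathrm C^*_\pi(\Gamma)$ for some sets $Y\subset D$, then a trace assigns these sets a size, finitely additive and invariant under $\Gamma$, since $\pi(\gamma)P_Y\pi(\gamma)^*=P_{\gamma Y}$. If $\Gamma$ moves the sets $Y$ paradoxically, there is no trace. Arranging paradoxical permutations is easy. What remains is to get a projection $P_Y$ into the *norm*-closed span of permutation matrices, and a spectral gap will do that.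

## 6. A spectral gap turned into a projection

Suppose permutations act on a block $Y\subset D$ and fix every point outside $Y$. Averaging a few of them gives an operator that is $1$ on $\ell^2(D\setminus Y)$ and some averaging operator on $\ell^2(Y)$. If the latter has norm $<1$, powers converge in norm to $1-P_Y$.

The gap is essential. If a single permutation acts on $Y$ as translation on copies of $\mathbb Z$, the average of the shift and its inverse is unitarily equivalent to multiplication by $\cos\theta$. All of its powers have norm $1$, so they do not converge to $0$ in norm, and this recipe does not produce $P_Y$. For the free group, the recipe works.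

**Lemma B.** *On $\ell^2(\mathbb F)$ let $\Lambda=\frac14\sum_{c\in\{a^{\pm1},b^{\pm1}\}}\lambda_{\mathbb F}(c)$, with $\lambda_{\mathbb F}$ the left regular representation. Then $\|\Lambda\|\le\frac{\sqrt3}2<1$.*

*Proof.* The operator $4\Lambda$ has a symmetric matrix $(A_{wv})$ with entries $0$ and $1$: it is the adjacency matrix of the $4$-regular tree. Let $f(w)=3^{-|w|/2}>0$, where $|w|$ is word length. If $w\neq1$, three of the four neighbors of $w$ have length $|w|+1$ and one has length $|w|-1$, so
$$\sum_vA_{wv}f(v)=3\cdot3^{-(|w|+1)/2}+3^{-(|w|-1)/2}=2\sqrt3\,f(w).$$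
At $w=1$ the sum is $4/\sqrt3\le2\sqrt3=2\sqrt3 f(1)$. So $Af\le2\sqrt3f$ pointwise. The Schur test now gives the bound: for finitely supported $\xi,\eta$, by Cauchy–Schwarz,
$$\sum_{w,v}A_{wv}|\xi_v||\eta_w|\le\Big(\sum_{v}\frac{|\xi_v|^2}{f(v)}\sum_wA_{wv}f(w)\Big)^{1/2}\Big(\sum_{w}\frac{|\eta_w|^2}{f(w)}\sum_vA_{wv}f(v)\Big)^{1/2}\le2\sqrt3\,\|\xi\|\|\eta\| .$$
Hence $\|4\Lambda\|\le2\sqrt3$. $\square$

## 7. Three blocks, one of them equivalent to two: proof of Theorem 1

**Step 5 (choice of the permutations).** Write $\mathbb N=A_1\sqcup A_2\sqcup A_3$ with all $A_i$ infinite, and let $D=\mathbb F\times\mathbb N$. The set $D$ thus has three blocks $\mathbb F\times A_i$. Let $\alpha$ be the permutation of $D$ with $\alpha(w,n)=(aw,n)$ for $n\in A_1$ and $\alpha(w,n)=(w,n)$ for $n\notin A_1$. Let $\beta$ be defined in the same way with $b$ in place of $a$. Choose permutations $r_2,r_3,r$ of $\mathbb N$ with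
$$r_2(A_1)=A_2,\qquad r_3(A_1)=A_3,\qquad r(A_1)=A_2\sqcup A_3 .$$
They exist because all sets involved, and their complements, are countably infinite. Put $\rho_2=\mathrm{id}_{\mathbb F}\times r_2$, $\rho_3=\mathrm{id}_{\mathbb F}\times r_3$, $\sigma=\mathrm{id}_{\mathbb F}\times r$, and let $\Gamma\subset\mathrm{Sym}(D)$ be the group generated by $\alpha,\beta,\rho_2,\rho_3,\sigma$. It is countable. The permutations $\alpha,\beta$ will produce the projection onto the first block, and $\rho_2,\rho_3,\sigma$ will move it.

**Step 6 ($\mathrm C^*_\pi(\Gamma)$ contains the projection onto the first block).** Let $P_i$ be the projection onto $\ell^2(\mathbb F\times A_i)$ and $M=\frac14\big(\pi(\alpha)+\pi(\alpha)^*+\pi(\beta)+\pi(\beta)^*\big)\in\mathrm C^*_\pi(\Gamma)$. In $\ell^2(D)=\ell^2(\mathbb F)\otimes\ell^2(\mathbb N)$ the definition of $\alpha,\beta$ says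
$$M=(\Lambda\otimes1)P_1+(1-P_1).\tag{4}$$
The two summands act on orthogonal reducing subspaces, so $M^k=(\Lambda^k\otimes1)P_1+(1-P_1)$, and by Lemma B
$$\|M^k-(1-P_1)\|\le\|\Lambda\|^k\le\big(\tfrac{\sqrt3}2\big)^k\longrightarrow0 .$$
Hence $1-P_1$, and so $P_1$, lies in $\mathrm C^*_\pi(\Gamma)$.

**Step 7 (no tracial state).** For a permutation $\gamma$ and $Y\subset D$, $\pi(\gamma)P_Y\pi(\gamma)^*=P_{\gamma Y}$. So
$$P_2=\pi(\rho_2)P_1\pi(\rho_2)^*,\quad P_3=\pi(\rho_3)P_1\pi(\rho_3)^*,\quad P_2+P_3=\pi(\sigma)P_1\pi(\sigma)^*,\quad P_1+P_2+P_3=1 .\tag{5}$$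
Suppose $\tau$ is a tracial state on $\mathrm C^*_\pi(\Gamma)$ and put $t=\tau(P_1)$. The first two equations give $\tau(P_2)=\tau(P_3)=t$. The third gives $2t=t$, so $t=0$. The fourth gives $3t=1$. This is a contradiction.

**Step 8 (conclusion).** By (3), $\mathrm C^*_{\mathrm{ess}}(G_{\Gamma,D})\cong B$ is unital and contains $\mathrm C^*_\pi(\Gamma)$ with the same unit, so it has no tracial state. A trace on it extending $\delta_\infty$ would be a positive tracial functional with $\tau(1)=\int1\,d\delta_\infty=1$, that is, a tracial state. So there is none. After a bijection $D\cong\mathbb N$, Section 3 supplies all the remaining assertions. This proves Theorem 1. $\blacksquare$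

**Remark (other measures).** In this example every invariant Radon measure is $c\,\delta_\infty$: it is finite because $X$ is compact, and it gives equal mass to all points of the infinite orbit $D$, hence mass $0$. It extends only if $c=0$, since otherwise one could divide by $c$.

**Remark (the ultrafilter state in this example).** Let $\mathcal U$ be a nonprincipal ultrafilter on $D$ containing $\mathbb F\times A_2$. Then $\mathrm{Fix}(\alpha)=\mathbb F\times(A_2\sqcup A_3)\in\mathcal U$, while $\rho_2\alpha\rho_2^{-1}$ has no fixed point in $\mathbb F\times A_2$. So $\varphi(\pi(\alpha))=1$ and $\varphi(\pi(\rho_2\alpha\rho_2^{-1}))=0$: the state $\varphi$ of Section 5 is visibly not tracial.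

## 8. Traces as equivariant expectations

From here on, $G$ is second countable and $\mu$ is an invariant Radon measure on $X$, hence $\sigma$-finite. We use repeatedly that for an open bisection $U$ the map $\theta_U$ carries $\mu|_{s(U)}$ to $\mu|_{r(U)}$ *as Borel measures*. For open $V\subset s(U)$ the set $U\cap s^{-1}(V)$ is an open bisection, so $\mu(\theta_U(V))=\mu(V)$. If $V$ and $\theta_U(V)$ are relatively compact, both measures are finite on $V$ and agree on its open subsets, hence on its Borel subsets. Countably many such $V$ cover $s(U)$.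

Let $A$ be a quotient of $\mathrm C^*(G,\mathcal L)$ into which $C_0(X)$ embeds, for example $A=\mathrm C^*_{\mathrm{ess}}(G,\mathcal L)$.

**Definition (equivariant expectation).** A positive linear map $\Psi\colon A\to L^\infty(X,\mu)$ is an equivariant expectation if $\Psi(f)=f$ and $\Psi(fa)=f\Psi(a)=\Psi(af)$ for $f\in C_0(X)$, $a\in A$, and for every open bisection $U$, $b\in C_c(U,\mathcal L)$ and $a\in A$,
$$\Psi(bab^*)=\big(b^*b\,\Psi(a)\big)\circ\theta_U^{-1}\ \text{ on }r(U),\qquad\Psi(bab^*)=0\ \text{ off }r(U).\tag{6}$$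

In Section 1 with $\mu=\delta_\infty$ we have $L^\infty(X,\mu)=\mathbb C$. For the full algebra the maps $\Psi_p(h+ce)=h(\infty)+pc$, $0\le p\le1$, are equivariant expectations. The algebra is commutative and $b=hu$ or $b=h$ has $bab^*=|h|^2a$, so (6) reads $\Psi_p(|h|^2a)=|h(\infty)|^2\Psi_p(a)$. These are exactly the traces found there, as the next theorem predicts.

**Theorem 2.** *Traces $\tau$ on $A$ extending $\mu$ correspond bijectively to equivariant expectations $\Psi\colon A\to L^\infty(X,\mu)$, via $\tau(fa)=\int f\,\Psi(a)\,d\mu$ $(f\in C_c(X),\ a\in A)$.*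

*Proof.* **Step 1 (the Pedersen ideal).** We show $\mathrm{Ped}(A)=\mathrm{span}\,AC_c(X)A$. First, $C_c(X)\subset\mathrm{Ped}(A)$. Given $f\in C_c(X)$, choose $f'\in C_c(X)_+$ with $f'f=f$, and $y\in\mathrm{Ped}(A)$ with $\|f'-y\|<1$. Then $(1-f'+y)f=yf$, so $f=(1-f'+y)^{-1}yf\in\mathrm{Ped}(A)$, the inverse being taken in the unitization. Second, $C_0(X)$ contains an approximate unit of $A$, since for $b\in C_c(U,\mathcal L)$ there is $e\in C_c(X)$ with $eb=b$. So $\mathrm{span}\,AC_c(X)A$ is a dense ideal. It lies in $\mathrm{Ped}(A)$, which is the least dense ideal. Note that $C_c(U,\mathcal L)\subset\mathrm{Ped}(A)$ because $b=eb$.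

**Step 2 (from $\tau$ to $\Psi$).** Let $\tau$ be a trace extending $\mu$. For $h\in C_c(X)$ and $a\in A$ we claim
$$\tau(ah)=\tau(ha).\tag{7}$$
Choose $h'\in C_c(X)$ with $hh'=h$. Using traciality on $\mathrm{Ped}(A)$ twice, $\tau(ah)=\tau((ah)h')=\tau(h'(ah))=\tau((h'a)h)=\tau(hh'a)=\tau(ha)$. For $f\in C_c(X)_+$ and $a\ge0$, (7) gives
$$0\le\tau(f^{1/2}af^{1/2})=\tau(fa)\le\|a\|\,\tau(f)=\|a\|\int f\,d\mu .$$
So $f\mapsto\tau(fa)$ is given by a Radon measure dominated by $\|a\|\mu$. By the Riesz and Radon–Nikodym theorems there is a unique $\Psi(a)\in L^\infty(X,\mu)$ with $0\le\Psi(a)\le\|a\|$ and $\tau(fa)=\int f\Psi(a)\,d\mu$. Since $\tau(fa)$ is linear in $a$, uniqueness lets us extend $\Psi$ to a positive, bounded linear map on $A$.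

*Module properties.* Let $k\in C_c(X)$, $f\in C_0(X)$. Then $\tau(kf)=\int kf\,d\mu$ gives $\Psi(f)=f$, and $\tau(k(fa))=\tau((kf)a)$ gives $\Psi(fa)=f\Psi(a)$. If $f\in C_c(X)$, (7) gives $\tau(kaf)=\tau(fka)=\int kf\Psi(a)\,d\mu$, so $\Psi(af)=f\Psi(a)$. This extends to $f\in C_0(X)$ by boundedness.

*Equivariance.* Let $b\in C_c(U,\mathcal L)$ and $k\in C_c(X)$. Both $kb$ and $ab^*$ lie in $\mathrm{Ped}(A)$, and $b^*kb=(k\circ\theta_U)b^*b\in C_c(X)$. So
$$\int k\,\Psi(bab^*)\,d\mu=\tau((kb)(ab^*))=\tau(a\,b^*kb)=\tau((b^*kb)a)=\int_{s(U)}(b^*b)(k\circ\theta_U)\Psi(a)\,d\mu=\int_{r(U)}k\,\big(b^*b\,\Psi(a)\big)\circ\theta_U^{-1}\,d\mu .$$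
As $k$ is arbitrary, this is (6).

*Injectivity.* $\tau$ is determined by $\Psi$: with $f'f=f$, traciality and (7) give $\tau(afb)=\tau((af)(f'b))=\tau(f'baf)=\tau(ff'ba)=\tau(fba)=\int f\Psi(ba)\,d\mu$.

**Step 3 (local functionals from $\Psi$).** Now let $\Psi$ be an equivariant expectation. For $a\ge0$ and $e\in C_c(X)$ with $0\le e\le1$ we have $e^2\Psi(a)=\Psi(eae)\le\|a\|e^2$. So $0\le\Psi(a)\le\|a\|$, and $\Psi$ is bounded. For $V\subset X$ open and relatively compact, let $A_V$ be the closed span of $C_c(V)AC_c(V)$, a $\mathrm C^*$-algebra. It is the closed span of the $C_c(U,\mathcal L)$ with $U$ an open bisection in $G|_V=r^{-1}(V)\cap s^{-1}(V)$. Indeed, for $b\in C_c(U',\mathcal L)$ and $f,f'\in C_c(V)$ we have $fbf'\in C_c(U'\cap G|_V,\mathcal L)$, and every $b\in C_c(U,\mathcal L)$ with $U\subset G|_V$ equals $ebe'$ with suitable $e,e'\in C_c(V)$. For $a\in A_V$ the function $\Psi(a)$ vanishes off $V$, and $\mu(V)<\infty$. So $\tau_0(a)=\int\Psi(a)\,d\mu$ is a bounded positive functional on $A_V$.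

**Step 4 ($\tau_0$ is a trace on $A_V$).** Let $U\subset G|_V$ be an open bisection, $b_1,b_2\in C_c(U,\mathcal L)$, $a\in A_V$. We polarize: $4b_1ab_2^*=\sum_{k=0}^3i^k(b_1+i^kb_2)a(b_1+i^kb_2)^*$, and likewise $4b_2^*b_1=\sum_ki^k(b_1+i^kb_2)^*(b_1+i^kb_2)$. The latter is the scalar identity $\sum_ki^k|z+i^kw|^2=4z\bar w$, applied at each point of $s(U)$. So (6) gives $\Psi(b_1ab_2^*)=(b_2^*b_1\Psi(a))\circ\theta_U^{-1}$ on $r(U)$ and $0$ elsewhere. Integrating and using invariance of $\mu$,
$$\tau_0(b_1ab_2^*)=\int b_2^*b_1\,\Psi(a)\,d\mu=\tau_0(b_2^*b_1a).\tag{8}$$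
Let $b\in C_c(U,\mathcal L)$. We write a local unit of $b$ as a sum of products. Cover the compact set $r(\operatorname{supp}b)$ by finitely many sets $r(U_j)$, $U_j\subset U$ open, such that $\mathcal L|_{U_j}$ has a continuous section $\sigma_j$ with $|\sigma_j|=1$. Choose $k_j,k_j'\in C_c(r(U_j))$ with $\sum_jk_j=1$ on $r(\operatorname{supp}b)$, $k_j'\ge0$ and $k_jk_j'=k_j$. Put $d_j=(k_j\circ r)\sigma_j$ and $d_j'=(k_j'\circ r)\sigma_j$, both in $C_c(U,\mathcal L)$. Then $d_jd_j'^*=k_jk_j'=k_j$, so $k:=\sum_jd_jd_j'^*$ satisfies $kb=b$. Also $d_j'^*b\in C_c(X)$. Now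
$$\tau_0(ba)=\tau_0(kba)=\tau_0(bak)=\sum_j\tau_0\big(b(ad_j)d_j'^*\big)=\sum_j\tau_0\big(d_j'^*b\,ad_j\big)=\sum_j\tau_0\big(ad_jd_j'^*b\big)=\tau_0(akb)=\tau_0(ab).$$
The second and fifth equalities are bimodularity of $\Psi$, applied to $k$ and to $d_j'^*b$; the fourth is (8) with $b_1=b$, $b_2=d_j'$ and $ad_j$ in place of $a$. Such $b$ span a dense subspace of $A_V$, so $\tau_0$ is a trace on $A_V$.

**Step 5 (gluing to a tracial weight).** For $a\in A_+$ put $T(a)=\int\Psi(a)\,d\mu\in[0,\infty]$. This is additive and positively homogeneous. We show $T(a^*a)=T(aa^*)$. Choose $e_n\in C_c(X)$, $0\le e_n\uparrow1$ pointwise, such that $(e_n)$, hence $(e_n^2)$, is an approximate unit of $C_0(X)$ and so of $A$. By monotone convergence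
$$T(a^*a)=\sup_n\int e_n^2\Psi(a^*a)\,d\mu=\sup_n\tau_0(e_na^*ae_n).$$
For fixed $n$, the elements $e_na^*e_m^2ae_n$ increase with $m$ and converge in norm to $e_na^*ae_n$, within a fixed $A_V$ on which $\tau_0$ is bounded. So $\tau_0(e_na^*ae_n)=\sup_m\tau_0\big((e_mae_n)^*(e_mae_n)\big)=\sup_m\tau_0(e_mae_n^2a^*e_m)$, by traciality of $\tau_0$ on $A_{V'}$ with $V'$ containing the supports of $e_n$ and $e_m$. Hence
$$T(a^*a)=\sup_{n,m}\tau_0(e_mae_n^2a^*e_m)=\sup_m\tau_0(e_maa^*e_m)=T(aa^*),$$
where the second equality is the same convergence with the roles of $a$ and $a^*$ exchanged.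

**Step 6 (the trace).** So $T$ is a tracial weight, finite on $C_c(X)_+$. We recall the textbook facts: the span of $\{a\ge0:T(a)<\infty\}$ is a two-sided ideal whose positive elements are exactly those with $T(a)<\infty$, and $T$ extends to a linear functional $\tau$ on it with $\tau(xy)=\tau(yx)$ for $x$ in the ideal and $y\in A$. The ideal contains $C_c(X)$, hence $AC_c(X)A$, hence $\mathrm{Ped}(A)$ by Step 1. We restrict $\tau$ to $\mathrm{Ped}(A)$. For $g\in C_c(X)_+$ and $a\ge0$, $\tau(g^2a)=\tau(gag)=\int\Psi(gag)\,d\mu=\int g^2\Psi(a)\,d\mu$. So $\tau(fa)=\int f\Psi(a)\,d\mu$ for all $f\in C_c(X)$, $a\in A$. Taking $a\in C_0(X)$ shows that $\tau$ extends $\mu$. Thus each $\Psi$ comes from a trace, which is unique by Step 2, and $\Psi$ is recovered from it. $\blacksquare$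

## 9. Trivial twist and co-amenable germ groups

In this section the twist is trivial. We make the ultrafilter attempt of Section 5 available at every point, and repair it when an averaging is possible.

For $x\in X$ let $\mathcal U$ be an ultrafilter on $X$ containing all neighborhoods of $x$ and all comeagre sets. It exists: by Baire's theorem a comeagre set meets every neighborhood of $x$, so these sets generate a proper filter. Put
$$H_{\mathcal U}=\{g\in G_x^x:\ U\cap X\in\mathcal U\text{ for some open bisection }U\ni g\}.$$
In Section 1, at $x=\infty$, every such $\mathcal U$ contains the comeagre set $\mathbb N=U'\cap X$, so $H_{\mathcal U}=\{\infty,\gamma\}$ is the whole isotropy group. In $G_{\Gamma,D}$ at $\infty$, $H_{\mathcal U}=\{\gamma:\mathrm{Fix}(\gamma)\in\mathcal U\}$.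

**Lemma C.** *$H_{\mathcal U}$ is a subgroup of $G_x^x$, and there is a state $\varphi$ on $\mathrm C^*_{\mathrm{ess}}(G)$ with $\varphi(f)=\sum_{g\in H_{\mathcal U}}f(g)$ for $f\in C_c(G)$.*

*Proof.* **Independence of $U$.** Let $g\in U\cap U'$ and $U\cap X\in\mathcal U$. The neighborhood $s(U\cap U')$ of $x$ is in $\mathcal U$. For $y\in U\cap X\cap s(U\cap U')$ the element of $U\cap U'$ with source $y$ lies in $U$, as does $y$; since $s$ is injective on $U$, the two are equal, so $y\in U'$. Hence $U'\cap X\in\mathcal U$.

**Subgroup.** The unit $x$ is in $H_{\mathcal U}$ because $X\cap X=X\in\mathcal U$. Inverses are in it because $U^{-1}\cap X=U\cap X$, and products because $U\cap U'\cap X\subset UU'\cap X$ (write $y=yy$).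

**The state.** Put $\varphi(a)=\lim_{y\to\mathcal U}E(a)(y)$ on $\mathrm C^*_r(G)$. It is positive and of norm $1$, since $\varphi(f)=f(x)$ for $f\in C_0(X)$. If $a\in J_{\mathrm{sing}}$, then $E(a^*a)=0$ on a comeagre set, so $\varphi(a^*a)=0$, and $\varphi(a)=0$ by Cauchy–Schwarz. So $\varphi$ descends to $\mathrm C^*_{\mathrm{ess}}(G)$.

**The formula.** Let $f\in C_c(U)$ and $\hat f=f\circ(s|_U)^{-1}\in C_c(s(U))$, extended by $0$ to $X$. Then $E(f)=\hat f\,1_{U\cap X}$, so $\varphi(f)=\hat f(x)$ if $U\cap X\in\mathcal U$, and $\varphi(f)=0$ otherwise. Suppose $U\cap X\in\mathcal U$. If $\hat f(x)=0$, both sides of the formula are $0$. If $\hat f(x)\ne0$, let $g$ be the element of $U\cap G_x$. Since $\theta_U(y)=y$ for $y\in U\cap X$, letting $y\to\mathcal U$ gives $r(g)=\theta_U(x)=x$. So $g\in H_{\mathcal U}$, and the sum is $f(g)=\hat f(x)$. If $U\cap X\notin\mathcal U$, then by independence $U\cap H_{\mathcal U}=\emptyset$, and the sum is $0$. By linearity the formula holds on $C_c(G)$. $\square$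

**Definition (co-amenable).** A subgroup $H$ of a group $\Gamma$ is co-amenable if $\ell^2(\Gamma/H)$ has almost invariant unit vectors. For example, subgroups of finite index are co-amenable, because the normalized constant vector is invariant. If $\Gamma$ is amenable, every subgroup is co-amenable: push Reiter functions $f\ge0$, $\|f\|_1=1$, from $\ell^1(\Gamma)$ to $\ell^1(\Gamma/H)$ by $\bar f(gH)=\sum_{h\in H}f(gh)$, which is norm-decreasing and equivariant and keeps the norm of $f\geq 0$, and take square roots, using $\|\sqrt{k\bar f}-\sqrt{\bar f}\|_2^2\le\|k\bar f-\bar f\|_1$.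

**Theorem 3.** *Let the twist be trivial. Suppose that for $\mu$-a.e. $x$ there is $\mathcal U$ as above with $H_{\mathcal U}$ co-amenable in $G_x^x$. This holds in particular if $G_x^x$ is amenable for $\mu$-a.e. $x$. Then $\mu$ extends to a trace on $\mathrm C^*_{\mathrm{ess}}(G)$.*

*Proof.* **Step 1 (summing over the isotropy).** Let $\rho_x$ be the representation on $\ell^2(r(G_x))$ with $\rho_x(f)\delta_z=\sum_{h\in G_z}f(h)\delta_{r(h)}$. It is multiplicative because $\rho_x(f_1)\rho_x(f_2)\delta_z=\sum_{h\in G_z}\sum_{k\in G_{r(h)}}f_1(k)f_2(h)\delta_{r(kh)}$, and it respects adjoints because the matrix coefficient from $z$ to $w$ is the sum of $f$ over arrows from $z$ to $w$. For $f\in C_c(U)$ it is a weighted partial permutation, hence bounded. So it extends to $\mathrm C^*(G)$. It depends only on the orbit of $x$. Put $\psi_x(a)=\langle\delta_x,\rho_x(a)\delta_x\rangle$; then $\psi_x(f)=\sum_{g\in G_x^x}f(g)$ for $f\in C_c(G)$. Let $q\colon\mathrm C^*(G)\to\mathrm C^*_{\mathrm{ess}}(G)$ be the quotient map and $J=\ker q$.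

**Step 2 ($\psi_x$ vanishes on $J$ if $H=H_{\mathcal U}$ is co-amenable in $\Gamma=G_x^x$).** We exhibit $\psi_x$ as a limit of compressions of the state $\varphi$ of Lemma C. Choose a net of finitely supported unit vectors $\xi_i=\sum_{g\in F_i}c_{i,g}\delta_{gH}$, where $F_i\subset\Gamma$ is finite with elements in distinct cosets, such that $\|\lambda_{\Gamma/H}(k)\xi_i-\xi_i\|\to0$ for all $k\in\Gamma$. For each $g$ choose an open bisection $U_g\ni g$ and $b_g\in C_c(U_g)$ with $b_g(g)=1$, and let $b_i=\sum_{g\in F_i}c_{i,g}b_g$. Since $U_g\cap G_x=\{g\}$, we have $b_i|_{G_x}=\sum_{g\in F_i}c_{i,g}\delta_g$. Let $f\in C_c(G)$ and $h\in H$. In a product $g_1^{-1}kg_2=h$ both $g_1$ and $g_2$ have source $x$, so only $g_1,g_2\in F_i$ contribute, and then $k\in\Gamma$. Therefore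
$$\varphi(b_i^*fb_i)=\sum_{h\in H}\ \sum_{g_1^{-1}kg_2=h}\overline{b_i(g_1)}f(k)b_i(g_2)=\sum_{k\in\Gamma}f(k)\sum_{\substack{g_1,g_2\in F_i\\kg_2H=g_1H}}\overline{c_{i,g_1}}c_{i,g_2}=\sum_{k\in\Gamma}f(k)\langle\xi_i,\lambda_{\Gamma/H}(k)\xi_i\rangle .\tag{9}$$
The sum over $k$ is finite, because $f$ is a finite sum of functions supported on bisections. So (9) converges to $\sum_{k\in\Gamma}f(k)=\psi_x(f)$. The same computation without $f$ gives $\varphi(b_i^*b_i)=\|\xi_i\|^2=1$. Thus the functionals $\varphi(b_i^*\,\cdot\,b_i)$ on $\mathrm C^*(G)$ are positive, of norm at most $1$, and vanish on the ideal $J$. They converge to $\psi_x$ on a dense subspace, hence everywhere, and so $\psi_x(J)=0$.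

**Step 3 (the equivariant expectation).** Define $\Psi(q(a))=[x\mapsto\psi_x(a)]$. By Step 2 and the hypothesis this is well defined as a class modulo $\mu$-null functions, once we know that $x\mapsto\psi_x(a)$ is Borel. For $f\in C_c(U)$, $\psi_x(f)=\hat f(x)$ if $x\in s(U)$ and $\theta_U(x)=x$, and $0$ otherwise. The set $\{y\in s(U):\theta_U(y)=y\}$ is relatively closed in the open set $s(U)$, so this function is Borel. The general case follows by uniform limits, as $|\psi_x(a)|\le\|a\|$. Positive elements lift to positive elements, so $\Psi$ is positive. For $f\in C_0(X)$, $\rho_x(f)$ is multiplication by $f$, which gives $\Psi(f)=f$ and bimodularity. For (6), let $b\in C_c(U)$. If $y=r(g)$ with $g\in U$, then $\rho_y(b^*)\delta_y=\overline{b(g)}\,\delta_{s(g)}$, so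
$$\psi_y(bab^*)=\langle\rho_y(b^*)\delta_y,\rho_y(a)\rho_y(b^*)\delta_y\rangle=|b(g)|^2\,\psi_{s(g)}(a)=(b^*b)(s(g))\,\psi_{s(g)}(a),$$
because $\rho_y=\rho_{s(g)}$. If $y\notin r(U)$, then $\rho_y(b^*)\delta_y=0$. This is (6), and Theorem 2 gives the trace. $\blacksquare$

Theorem 1 shows that the hypothesis on the isotropy cannot be dropped from Theorem 3.

## 10. Amenable $(G,\mu)$ and arbitrary twists

Let $\nu=\int\sum_{g\in G^x}\delta_g\,d\mu(x)$, a measure on $G$. On an open bisection $U$ it is $\mu\circ r$. By invariance of $\mu$, the null sets of $\nu$, of $\mu\circ r$ and of $\mu\circ s$ on $U$ agree. For an open bisection $V$ and $\phi\in L^\infty(G,\nu)$ supported in $r^{-1}(s(V))$, put $(V\cdot\phi)(h)=\phi(v^{-1}h)$ if $r(h)=r(v)$ with $v\in V$, and $(V\cdot\phi)(h)=0$ if $r(h)\notin r(V)$. This respects null sets: it takes arrows in a bisection $U$ to arrows in $V^{-1}U$, moving ranges by $\theta_V^{-1}$.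

**Definition (amenable pair).** $(G,\mu)$ is amenable if there is a positive unital map $m\colon L^\infty(G,\nu)\to L^\infty(X,\mu)$ with $m((h\circ r)\phi)=h\,m(\phi)$ for $h\in L^\infty(X,\mu)$, and $m(V\cdot\phi)=m(\phi)\circ\theta_V^{-1}$ on $r(V)$ for $V,\phi$ as above.

If $G$ is a discrete group and $X$ a point, $m$ is a left-invariant mean, so this is amenability of the group. In general the condition holds if there are Borel functions $m_n\ge0$ on $G$ with $\sum_{g\in G^x}m_n(g)=1$ and $\sum_{h\in G^{r(g)}}|m_n(g^{-1}h)-m_n(h)|\to0$ for all $g$ (Borel amenability). Take for $m(\phi)$ a weak* limit along a nonprincipal ultrafilter of the functions $x\mapsto\sum_{g\in G^x}m_n(g)\phi(g)$. Positivity, unitality and $L^\infty(X,\mu)$-linearity are immediate. For $v\in V$ the difference of the $n$-th functions for $V\cdot\phi$ at $r(v)$ and for $\phi$ at $s(v)$ is $\sum_{h\in G^{r(v)}}\big(m_n(h)-m_n(v^{-1}h)\big)\phi(v^{-1}h)$. It is bounded by $2\|\phi\|_\infty$ and tends to $0$ pointwise, so by dominated convergence it tends to $0$ weak*.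

**Theorem 4.** *If $(G,\mu)$ is amenable, then for every twist $\mathcal L$ the measure $\mu$ extends to a trace on $\mathrm C^*_{\mathrm{ess}}(G,\mathcal L)$.*

*Proof.* Let $A=\mathrm C^*_{\mathrm{ess}}(G,\mathcal L)\supset C_0(X)$. The plan is to take any bimodular map $\Phi$ from $A$ to $L^\infty(X,\mu)$, spread it over $G$ by conjugating with sections, and average with $m$.

**Step 1 (a map without equivariance).** The $\mathrm C^*$-algebra $L^\infty(X,\mu)$ is injective, so $C_0(X)\to L^\infty(X,\mu)$ extends to a contractive completely positive map $\Phi\colon A\to L^\infty(X,\mu)$ (after adjoining units to $C_0(X)\subset A$ if $X$ is not compact). As $\Phi$ is multiplicative on $C_0(X)$, this algebra lies in its multiplicative domain, so $\Phi(fa)=f\Phi(a)$ and $\Phi(af)=\Phi(a)f$ for $f\in C_0(X)$.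

**Step 2 (spreading $\Phi$ over $G$).** We claim there is a unique positive linear map $\tilde\Phi\colon A\to L^\infty(G,\nu)$ with
$$|b(g)|^2\,\tilde\Phi(a)(g)=\Phi(b^*ab)(s(g))\quad\text{for $\nu$-a.e. }g\in U,\ b\in C_c(U,\mathcal L),\ U\text{ an open bisection.}\tag{10}$$
Let $b\in C_c(U,\mathcal L)$, $c\in C_c(U',\mathcal L)$, and $W=\{g\in U\cap U':b(g)\ne0\neq c(g)\}$, an open set. On $W$ write $c(g)=b(g)\kappa(s(g))$ with $\kappa$ continuous on $s(W)$. For $f\in C_c(s(W))$ we have $cf=b(\kappa f)$, since both sides are supported in $W$. So $|f|^2\Phi(c^*ac)=\Phi((cf)^*a(cf))=|\kappa f|^2\Phi(b^*ab)$. As $f$ is arbitrary and $|\kappa(s(g))|^2=|c(g)|^2/|b(g)|^2$,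
$$\frac{\Phi(c^*ac)(s(g))}{|c(g)|^2}=\frac{\Phi(b^*ab)(s(g))}{|b(g)|^2}\quad\text{for a.e. }g\in W.$$
Since $G$ is second countable, countably many sets $\{b_n\ne0\}$ cover $G$. Define $\tilde\Phi(a)$ on $\{b_n\neq0\}$ as $\Phi(b_n^*ab_n)(s(g))/|b_n(g)|^2$; the definitions agree a.e. on overlaps, and (10) holds where $b\ne0$. For $a\ge0$, $0\le\Phi(b^*ab)\le\|a\|b^*b$. So $0\le\tilde\Phi(a)\le\|a\|$, and both sides of (10) vanish where $b=0$. For general $a$ use linearity. Uniqueness is clear from the covering.

**Step 3 (module property and equivariance of $\tilde\Phi$).** Let $f\in C_0(X)$ and $b\in C_c(U,\mathcal L)$. From $b^*fb=(f\circ\theta_U)b^*b$ and (10), $\tilde\Phi(f)=f\circ r$. Similarly $b^*f=k b^*$ for any $k\in C_c(s(U))$ equal to $f\circ\theta_U$ on $s(\operatorname{supp}b)$. So $\Phi(b^*fab)=k\,\Phi(b^*ab)$, and $\tilde\Phi(fa)=(f\circ r)\tilde\Phi(a)$.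

Let $c\in C_c(V,\mathcal L)$, $V$ an open bisection. Then $c^*b\in C_c(V^{-1}U,\mathcal L)$, and $|(c^*b)(v^{-1}g)|=|c(v)||b(g)|$ for $g\in U$, $v\in V$, $r(v)=r(g)$. For such $g$, using (10) for $b$ and then for $c^*b$,
$$|b(g)|^2\,\tilde\Phi(cac^*)(g)=\Phi\big((c^*b)^*a(c^*b)\big)(s(g))=|c(v)|^2|b(g)|^2\,\tilde\Phi(a)(v^{-1}g).$$
If $g\in U$ and $r(g)\notin r(V)$, no element of $V^{-1}U$ has source $s(g)$. So for $a\ge0$ the left side is bounded by $\|a\|\,((c^*b)^*(c^*b))(s(g))=0$. The case of general $a$ follows by linearity. Since $|c(v)|^2=(c^*c)(s(v))=(c^*c)(r(v^{-1}g))$, we obtain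
$$\tilde\Phi(cac^*)=V\cdot\big((c^*c\circ r)\,\tilde\Phi(a)\big).\tag{11}$$

**Step 4 (averaging).** Put $\Psi=m\circ\tilde\Phi$, a positive map $A\to L^\infty(X,\mu)$. Then $\Psi(f)=m(f\circ r)=f$ and $\Psi(fa)=f\Psi(a)$, and by taking adjoints $\Psi(af)=f\Psi(a)$. By (11) and the properties of $m$, on $r(V)$
$$\Psi(cac^*)=m\big((c^*c\circ r)\tilde\Phi(a)\big)\circ\theta_V^{-1}=\big(c^*c\,\Psi(a)\big)\circ\theta_V^{-1}.$$
Off $r(V)$ it is $0$, because $\tilde\Phi(cac^*)=(1_{r(V)}\circ r)\,\tilde\Phi(cac^*)$ and $m$ is $L^\infty(X,\mu)$-linear. So $\Psi$ is an equivariant expectation, and Theorem 2 applies. $\blacksquare$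

## 11. A twist over isotropy that is an elementary $2$-group

For nontrivial twists, Theorem 3 is false even for abelian isotropy. In the example below a twist puts multiplication by signs $\pm1$ into the essential algebra. These signs encode subsets of the free group, and the classical paradoxical decomposition of $\mathbb F$ rules out a trace.

**Theorem 5.** *There are a second countable étale groupoid $G$ with compact unit space, all of whose isotropy groups are abelian (elementary $2$-groups), a twist $\mathcal L$ over $G$, and an invariant probability measure $\mu$, such that $\mathrm C^*_{\mathrm{ess}}(G,\mathcal L)$ has no tracial state. In particular $\mu$ does not extend. (By Theorem 3, $\mu$ does extend to $\mathrm C^*_{\mathrm{ess}}(G)$ for the trivial twist.)*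

*Proof.* **Step 1 (the data).** Let $X_0$ be the profinite completion of $\mathbb F$ with Haar measure $\mu_0$. Since $\mathbb F$ is residually finite, it embeds in $X_0$ and acts on it freely by left translation, preserving $\mu_0$. The space $X_0$ is compact and metrizable, as $\mathbb F$ has countably many subgroups of finite index. Let $\mathbb F^+=\mathbb F\cup\{\infty\}$ be the one-point compactification, and
$$X=X_0\times\mathbb F^+,\qquad t(x,d)=(tx,td),\quad t\infty=\infty\quad(t\in\mathbb F).$$
For $c\in\{a^{\pm1},b^{\pm1}\}$ let $W_c\subset\mathbb F$ be the set of reduced words beginning with $c$. Let $\mathcal A$ be the countable Boolean algebra of subsets of $\mathbb F$ generated by all translates $tW_c$. For $S\in\mathcal A$ put $\gamma_S=1-2\cdot1_S$, and let $\Gamma=\{\gamma_S:S\in\mathcal A\}\subset\{\pm1\}^{\mathbb F}$. It is a group under multiplication, since $\gamma_S\gamma_{S'}$ is $\gamma$ of the symmetric difference, and all its elements have square $1$. The free group acts on it by $(t\gamma)(d)=\gamma(t^{-1}d)$, so $t\gamma_S=\gamma_{tS}$.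 Let $P=\Gamma\rtimes\mathbb F$ act on $X$ through $\mathbb F$, and let $\mathcal G=P\ltimes X$, with elements $(p,\xi)$ having source $\xi$ and range $p\xi$.

**Step 2 (the part of $\Gamma$ to be divided out).** Put
$$N=\{(\gamma,(x,d)):\gamma\in\Gamma,\ d\in\mathbb F\}\cup\{(1,(x,\infty))\},\qquad\chi(\gamma,(x,d))=\gamma(d),\quad\chi(1,(x,\infty))=1 .$$
$N$ is the union of the open sets $\{\gamma\}\times X_0\times\mathbb F$ and $\{1\}\times X$, so it is open. It contains the units, it consists of isotropy elements because $\Gamma$ acts trivially on $X$, and it is a subgroupoid. It is normal: conjugation by $(p,\xi)$ sends $(\gamma,\xi)$ to $(p\gamma p^{-1},p\xi)$. The map $\chi\colon N\to\mathbb T$ is a homomorphism. It is continuous, being locally constant on each $\{\gamma\}\times X_0\times\mathbb F$ and equal to $1$ on $\{1\}\times X$. It is invariant under conjugation: if $p$ has $\mathbb F$-component $t$, then $p\gamma p^{-1}=t\gamma$ because $\Gamma$ is abelian, and $(t\gamma)(td)=\gamma(d)$.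

**Step 3 (the groupoid $G=\mathcal G/N$).** Let $Q\colon\mathcal G\to G$ be the quotient map, with $g\sim gn$ for $n\in N$, and give $G$ the quotient topology. $Q$ is open, since for open $O$ the set $Q^{-1}(Q(O))=ON$ is open. It is injective on each $\{p\}\times X$, since elements of $N$ are isotropy and so $\sim$ preserves sources. Hence the sets $U_p=Q(\{p\}\times X)$ are open, compact and cover $G$, and $s\colon U_p\to X$ is a homeomorphism, as is $r$. Since $N$ is normal, $Q(g)Q(h)=Q(gh)$ is well defined. In the coordinates $\xi$ on the $U_p$, multiplication takes $Q(p,q\xi)$, $Q(q,\xi)$ to $Q(pq,\xi)$, and inversion takes $Q(p,\xi)$ to $Q(p^{-1},p\xi)$. These are continuous, with $U_pU_q=U_{pq}$ and $U_p^{-1}=U_{p^{-1}}$. So $G$ is étale with unit space $U_1\cong X$, and it is second countable because $P$ is countable and $X$ is second countable.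

**Step 4 (the twist).** Let
$$\mathcal L=(\mathbb C\times\mathcal G)/\sim,\quad[z,gn]=[z\chi(n),g]\ (n\in N),\quad[z,g][w,h]=[zw,gh],\quad[z,g]^*=[\bar z,g^{-1}].$$
The product is well defined: $[z,gn][w,h]=[zw,gh(h^{-1}nh)]=[z\chi(n)w,gh]$ by conjugation invariance, and $[z,g][w,hn]=[zw\chi(n),gh]$. So is the involution: $[z,gn]^*=[\bar z,g^{-1}(gn^{-1}g^{-1})]=[\bar z\,\overline{\chi(n)},g^{-1}]$. The fibers are lines. The sections $u_p(Q(p,\xi))=[1,(p,\xi)]$ trivialize $\mathcal L$ over $U_p$. On $U_p\cap U_{p'}$ the transition function is $Q(p,\xi)\mapsto\chi\big((p,\xi)^{-1}(p',\xi)\big)$, which is continuous. So $\mathcal L$ is a Fell line bundle. As $U_p$ is compact, $u_p\in C_c(U_p,\mathcal L)$, and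
$$u_pu_q=u_{pq},\qquad u_p^*=u_{p^{-1}},\qquad u_1=1 .$$

**Step 5 (isotropy and measure).** At $(x,d)$ with $d\in\mathbb F$ the elements of $P$ fixing the point are those of $\Gamma$, because $\mathbb F$ acts freely on $X_0$, and all of these are divided out; so the isotropy is trivial. At $(x,\infty)$ the fixing elements are again those of $\Gamma$, and nothing but units is divided out; so the isotropy is $\Gamma$, an elementary $2$-group. Let $\mu=\mu_0\times\delta_\infty$. Over $X_0\times\{\infty\}$ the groupoid is $P\ltimes X_0$. For an open bisection $U$ let $B_p=\{x:Q(p,(x,\infty))\in U\}$. These sets are open, and they are disjoint for different $p$ because $s$ is injective on $U$. The sets $pB_p$ are disjoint because $r$ is injective on $U$. So $\mu(s(U))=\sum_p\mu_0(B_p)=\sum_p\mu_0(pB_p)=\mu(r(U))$, and $\mu$ is invariant.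

**Step 6 (a set algebra of projections in the essential algebra).** If $c\in C_c(G,\mathcal L)$ vanishes on $G|_{X_0\times\mathbb F}$, then by (1) $E(c^*c)$ vanishes on the invariant set $X_0\times\mathbb F$, whose complement $X_0\times\{\infty\}$ is closed and nowhere dense. So $E_L(c^*c)=0$, and $c=0$ in $\mathrm C^*_{\mathrm{ess}}(G,\mathcal L)$. Over $(x,d)$ with $d\in\mathbb F$, the section $u_\gamma$, $\gamma\in\Gamma$, is supported at the unit, with value $[1,(\gamma,(x,d))]=[\gamma(d),(1,(x,d))]$, that is, $\gamma(d)$. For disjoint $S,S'\in\mathcal A$ we have $\gamma_S+\gamma_{S'}-1-\gamma_{S\sqcup S'}=0$ pointwise, and $\gamma_{\mathbb F}=-1$. So $u_{\gamma_S}+u_{\gamma_{S'}}-1-u_{\gamma_{S\sqcup S'}}$ and $u_{\gamma_{\mathbb F}}+1$ are $0$ in $\mathrm C^*_{\mathrm{ess}}(G,\mathcal L)$. The elements $p_S=\frac12(1-u_{\gamma_S})$ are projections, since $u_{\gamma_S}$ is self-adjoint with square $1$, and they satisfy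
$$p_S+p_{S'}=p_{S\sqcup S'},\qquad p_{\mathbb F}=1,\qquad u_tp_Su_t^*=p_{tS}\quad(t\in\mathbb F),\tag{12}$$
the last one because $tγ_St^{-1}=\gamma_{tS}$ in $P$.

**Step 7 (no tracial state).** If $\tau$ were a tracial state, then by (12) $m(S)=\tau(p_S)$ would be an $\mathbb F$-invariant finitely additive probability measure on $\mathcal A$. The set $aW_{a^{-1}}$ consists of the reduced words not beginning with $a$, so $\mathbb F=W_a\sqcup aW_{a^{-1}}$, and likewise $\mathbb F=W_b\sqcup bW_{b^{-1}}$. Hence $m(W_a)+m(W_{a^{-1}})=1=m(W_b)+m(W_{b^{-1}})$. But the four sets $W_{a^{\pm1}},W_{b^{\pm1}}$ are disjoint, so $2\le1$, a contradiction. Since $X$ is compact, the essential algebra is unital, and a trace extending the probability measure $\mu$ would be a tracial state. So $\mu$ does not extend. For the trivial twist over the same $G$, all isotropy groups are abelian, hence amenable, and Theorem 3 gives an extension. $\blacksquare$
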